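\title{Semi-proximal Dowker spaces from $\diamondsuit$ and from Cohen reals}

\begin{abstract}
A space is semi-proximal if, for some compatible uniformity, the second player has no winning strategy in the proximal game. We show that ZFC, if consistent, does not prove that every normal semi-proximal space is countably paracompact. Under $\diamondsuit$, and after adding at least $\aleph_1$ Cohen reals to any model of ZFC, there is a semi-proximal Dowker space of size $\aleph_1$ that is locally compact, first countable and admits a continuous injection into $\mathbb R$. The game is handled by a general criterion: a first countable Tychonoff space is semi-proximal whenever its topology refines the topology of a metric space that contains no copy of the Cantor set. The Sorgenfrey line shows that the condition on Cantor sets cannot be dropped. We do not decide whether a semi-proximal Dowker space exists in ZFC.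
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces are Hausdorff. An ordinal is the set of smaller ordinals, and $\omega+1$ carries the order topology, so it is a convergent sequence with its limit $\omega$.

\subsection{The proximal game}

For $U,V\subseteq X\times X$ and $x\in X$ write $U[x]=\{y:(x,y)\in U\}$, $U^{-1}=\{(y,x):(x,y)\in U\}$, and let $U\circ V$ be the set of $(x,z)$ such that $(x,y)\in U$ and $(y,z)\in V$ for some $y$. A \emph{uniformity} on $X$ is a filter $\mathfrak U$ of subsets of $X\times X$, called \emph{entourages}, such that every $U\in\mathfrak U$ contains the diagonal, has $U^{-1}\in\mathfrak U$, and contains $V\circ V$ for some $V\in\mathfrak U$; replacing $V$ by $V\cap V^{-1}$, one may take $V$ symmetric. The uniformity is \emph{compatible} with a topology on $X$ if for each $x$ the sets $U[x]$, $U\in\mathfrak U$, are exactly the neighborhoods of $x$ (they need not be open). A space has a compatible uniformity if and only if it is Tychonoff. On a Tychonoff space $X$ the sets $\{(x,y):\rho(x,y)<\varepsilon\}$, where $\rho$ is a continuous pseudometric on $X$ and $\varepsilon>0$, form a base for a compatible uniformity, which we denote by $\mathfrak U_X$.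

The \emph{proximal game} on $(X,\mathfrak U)$ has two players and $\omega$ innings. In inning $0$, Player I chooses $U_0\in\mathfrak U$ and Player II chooses $x_0\in X$. In inning $n+1$, Player I chooses $U_{n+1}\in\mathfrak U$ with $U_{n+1}\subseteq U_n$, and Player II chooses $x_{n+1}\in U_n[x_n]$. Player I wins if $\bigcap_{n}U_n[x_n]=\emptyset$ or the sequence $(x_n)$ converges in $X$; otherwise II wins. A \emph{strategy} for II is a function $\sigma$ that assigns a legal answer $x_n=\sigma(U_0,\dots,U_n)$ to each finite sequence of legal moves of I; it is \emph{winning} if II wins every play in which II follows it. Strategies for I are defined in the same way, and the two players cannot both have winning strategies, since one can be played against the other. When we describe a strategy that makes auxiliary choices, these choices are fixed in advance as functions of the opponent's moves.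

One may also let I choose from a base $\mathfrak B$ of $\mathfrak U$. This does not affect whether II has a winning strategy: a strategy against $\mathfrak U$ restricts to $\mathfrak B$, and given a strategy $\sigma$ against $\mathfrak B$, Player II answers $U_n$ by choosing $B_n\in\mathfrak B$ inside $U_n$ and inside $B_{n-1}$, and playing $\sigma(B_0,\dots,B_n)$. We therefore work with uniformities only.

\begin{definition}
A space $X$ is \emph{semi-proximal} if there is a compatible uniformity $\mathfrak U$ on $X$ such that II has no winning strategy in the proximal game on $(X,\mathfrak U)$.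
\end{definition}

The game measures whether countably many entourages, chosen as the points appear, suffice to locate the limit of a sequence. In a metric space $(X,d)$ with the metric uniformity they can be chosen in advance. Put
\[
D_\varepsilon=\{(x,y):d(x,y)<\varepsilon\}
\]
and let I play $U_n=D_{2^{-n}}$. If $z\in\bigcap_nU_n[x_n]$, then $d(x_n,z)<2^{-n}$ and $x_n\to z$. So I has a winning strategy, and metrizable spaces are semi-proximal. In the next example I has to react to the moves of II.

\begin{example}\label{ex:omega1}
Let $X=\omega_1$ with the order topology. For $\gamma<\omega_1$ the interval $[0,\gamma]$ is clopen, compact and metrizable; fix a compatible metric $d_\gamma\le1$ on it. Let $\rho_\gamma$ be the continuous pseudometric on $X$ that equals $d_\gamma$ on $[0,\gamma]^2$, equals $0$ on $(\gamma,\omega_1)^2$, and equals $1$ on the remaining pairs. In the game on $(X,\mathfrak U_X)$ let I play $U_0=X\times X$ and $U_{n+1}=U_n\cap\{\rho_{\gamma_n}<2^{-n}\}$, where $\gamma_n=x_n$ if $x_0<\dots<x_n$ and $\gamma_n=\gamma_{n-1}$ otherwise. If $(x_n)$ is strictly increasing, it converges to its supremum. Otherwise let $k$ be least with $x_{k+1}\le x_k$ and put $\gamma=x_k$,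 so $\gamma_n=\gamma$ for $n\ge k$. By induction on $n\ge k$, $x_{n+1}\in[0,\gamma]$ and $U_{n+1}[x_{n+1}]$ lies in the $d_\gamma$-ball of radius $2^{-n}$ about $x_{n+1}$. Hence a point of $\bigcap_nU_n[x_n]$ is a limit of $(x_n)$. So I has a winning strategy and $\omega_1$ is semi-proximal.
\end{example}

\subsection{The question and the results}

A space is \emph{countably paracompact} if every countable open cover has a locally finite open refinement. A \emph{Dowker space} is a normal space that is not countably paracompact; equivalently, it is a normal space whose product with $\omega+1$ is not normal.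

How much of metrizability does a normal semi-proximal space retain? Metrizable spaces are paracompact. The space $\omega_1$ is normal and semi-proximal but not paracompact, so full paracompactness is lost; still, $\omega_1$ is countably compact and hence countably paracompact. The following question comes from the paper of Almontashery and Szeptycki \cite{AS}.

\begin{quote}
\emph{Is every normal semi-proximal space countably paracompact? In other words, can a semi-proximal Dowker space exist?}
\end{quote}

The two examples suggest a positive answer. But in both of them Player I has a winning strategy, which organizes the whole space, while the definition asks only that II have none. We shall see that II can be deprived of a strategy by a smallness condition on sets of reals, which leaves ample room for a construction by transfinite recursion.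

\begin{theorem}\label{thm:dowker}
Assume $\diamondsuit$, or assume that the universe is obtained from some model of ZFC by adding $\kappa\ge\aleph_1$ Cohen reals. Then there is a semi-proximal Dowker space $X$ of size $\aleph_1$. It is locally compact, locally countable, zero-dimensional and first countable, and it admits a continuous injection into $\mathbb R$. Moreover, $X\times(\omega+1)$ is semi-proximal and not normal.
\end{theorem}

Since $\diamondsuit$ holds in the constructible universe $L$, the statement ``every normal semi-proximal space is countably paracompact'' is not a theorem of ZFC, provided that ZFC is consistent. Since adding $\kappa$ Cohen reals preserves cardinals and makes $2^{\aleph_0}\ge\kappa$, counterexamples also exist with $2^{\aleph_0}$ arbitrarily large. We do not decide whether a semi-proximal Dowker space exists in ZFC alone.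

The space of Theorem~\ref{thm:dowker} is semi-proximal for a general reason, which is stated with a simpler, local game. For $z\in X$, in inning $n$ of the game $G(X,z)$ Player I chooses an open neighborhood $O_n$ of $z$ and Player II chooses $w_n\in O_n$; Player I wins if and only if $w_n\to z$. If $X$ is first countable, I wins by playing a decreasing neighborhood base at $z$, so II has no winning strategy in any $G(X,z)$.

\begin{theorem}\label{thm:criterion}
Let $X$ be a Tychonoff space and let $d$ be a metric on $X$ whose topology is coarser than that of $X$, such that $(X,d)$ contains no homeomorphic copy of $2^\omega$. Let $\mathfrak U$ be any compatible uniformity on $X$ that contains $D_\varepsilon$ for all $\varepsilon>0$. The following are equivalent.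
\begin{itemize}
\item[(1)] $X$ is semi-proximal.
\item[(2)] II has no winning strategy in the proximal game on $(X,\mathfrak U)$.
\item[(3)] For every $z\in X$, II has no winning strategy in $G(X,z)$.
\end{itemize}
In particular, if $X$ is first countable, then $X$ is semi-proximal.
\end{theorem}

A uniformity as in the theorem exists: $d$ is continuous on $X\times X$, so $\mathfrak U_X$ contains every $D_\varepsilon$. The hypothesis on copies of $2^\omega$ cannot be dropped. The \emph{Sorgenfrey topology} on $Y\subseteq\mathbb R$ has as a base the sets $[x,x+\varepsilon)\cap Y$ with $x\in Y$ and $\varepsilon>0$.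

\begin{proposition}\label{prop:sorg}
Let $Y\subseteq\mathbb R$ carry the Sorgenfrey topology. Then $Y$ is semi-proximal if and only if $Y$ contains no Euclidean copy of $2^\omega$. In particular, the Sorgenfrey line is first countable and has a coarser metrizable topology, but is not semi-proximal.
\end{proposition}

Section~\ref{sec:two} describes two kinds of winning strategies for II, and Section~\ref{sec:criterion} proves Theorem~\ref{thm:criterion} by showing that, in the presence of the metric $d$, every winning strategy behaves like one of them. Section~\ref{sec:P} isolates a combinatorial principle (P), Section~\ref{sec:space} builds the Dowker space from it, and Sections~\ref{sec:diamond} and~\ref{sec:cohen} derive (P) from $\diamondsuit$ and from Cohen reals.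

\section{Two ways for Player II to win}\label{sec:two}

To win, II must keep a point $z$ in all the sets $U_n[x_n]$ and prevent convergence. Player II may fix $z$ before the game, or let $z$ depend on the play.

\subsection{A fixed target}

\begin{lemma}\label{lem:fixed}
Let $X$ be a Tychonoff space and $z\in X$. If II has a winning strategy in $G(X,z)$, then II has a winning strategy in the proximal game on $(X,\mathfrak V)$ for every compatible uniformity $\mathfrak V$.
\end{lemma}

\begin{proof}
Let $\tau$ be a winning strategy in $G(X,z)$. A sequence produced by $\tau$ fails to converge to $z$, but it may converge to another point. To exclude this, II returns to $z$ in every second inning.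

When I plays $U_n$, II chooses a symmetric $V_n\in\mathfrak V$ with $V_n\circ V_n\subseteq U_n$ and, for $n\ge1$, $V_n\subseteq V_{n-1}$. Then II plays $x_n=z$ if $n$ is even, and
\[
x_n=\tau(\operatorname{int}V_1[z],\operatorname{int}V_3[z],\dots,\operatorname{int}V_n[z])
\]
if $n$ is odd. In both cases $x_n\in V_n[z]$. The moves are legal: $(x_n,z)\in V_n$ by symmetry and $(z,x_{n+1})\in V_{n+1}\subseteq V_n$, so $(x_n,x_{n+1})\in V_n\circ V_n\subseteq U_n$. Also $z\in V_n[x_n]\subseteq U_n[x_n]$, because $V_n\subseteq V_n\circ V_n$; thus $z\in\bigcap_nU_n[x_n]$. The sequence $(x_n)$ takes the value $z$ infinitely often, so in the Hausdorff space $X$ its only possible limit is $z$. Its odd-indexed terms are the moves of II in a play of $G(X,z)$ according to $\tau$, so they do not converge to $z$. Hence II wins.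
\end{proof}

\begin{remark}\label{rem:frechet}
It is known that semi-proximal spaces are Fr\'echet, that is, every point $z$ in the closure of a set $A$ is the limit of a sequence from $A$. Lemma~\ref{lem:fixed} contains this fact: if no sequence from $A$ converges to $z\in\overline A$, then II wins $G(X,z)$ by playing any $w_n\in O_n\cap A$.
\end{remark}

\subsection{A moving target}

In a first countable space a fixed target fails for II. On the Sorgenfrey line II wins by postponing the choice of $z$. Having seen $U_0$, II plays a point $x_0$ and picks a closed interval $P_0\subseteq U_0[x_0]$ strictly to the right of $x_0$; this is possible because $U_0[x_0]$ contains some $[x_0,x_0+\varepsilon)$. Having seen $U_1$, II plays an interior point $x_1$ of $P_0$ and picks a shorter closed interval $P_1\subseteq P_0\cap U_1[x_1]$ strictly to the right of $x_1$, and so on. The intervals shrink to a point $z\in\bigcap_nU_n[x_n]$, and the $x_n$ approach $z$ from the left, which is the side that Sorgenfrey neighborhoods of $z$ do not see. Only the compactness and perfectness of the sets $P_n$ were used, so a Cantor set is enough.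

\begin{lemma}\label{lem:moving}
Let $Y\subseteq\mathbb R$ carry the Sorgenfrey topology and let $C\subseteq Y$ be a Euclidean copy of $2^\omega$. Then II has a winning strategy in the proximal game on $(Y,\mathfrak U)$ for every compatible uniformity $\mathfrak U$.
\end{lemma}

\begin{proof}
Player II must avoid the points of $C$ that are isolated from the right. Let $R$ be the set of $x\in C$ such that $C\cap(x,x+\varepsilon_x)=\emptyset$ for some $\varepsilon_x>0$. If $x<x'$ lie in $R$, then $x'\ge x+\varepsilon_x$; so the intervals $(x,x+\varepsilon_x)$, $x\in R$, are pairwise disjoint and $R$ is countable.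

In this proof ``clopen'' refers to the Euclidean topology of $C$. Player II maintains nonempty clopen sets $C=P_{-1}\supseteq P_0\supseteq P_1\supseteq\cdots$. Given $U_n$, II plays some $x_n\in P_{n-1}\setminus R$, which exists because a nonempty clopen subset of $2^\omega$ is uncountable. Since $U_n[x_n]$ is a Sorgenfrey neighborhood of $x_n$ and $P_{n-1}$ is open in $C$, there is $\varepsilon>0$ with $[x_n,x_n+\varepsilon)\cap C\subseteq U_n[x_n]\cap P_{n-1}$. As $x_n\notin R$, the set $(x_n,x_n+\varepsilon)\cap C$ is a nonempty open subset of $C$, and II picks in it a nonempty clopen set $P_n$ of diameter less than $2^{-n}$. Then $P_n\subseteq U_n[x_n]$, so the next move $x_{n+1}\in P_n$ is legal.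

By compactness there is $z\in\bigcap_nP_n\subseteq\bigcap_nU_n[x_n]$. Since $x_{n+1},z\in P_n$, we have $|x_{n+1}-z|<2^{-n}$, so $z$ is the Euclidean limit of $(x_n)$ and the only possible Sorgenfrey limit. But $z\in P_n$ gives $x_n<z$ for all $n$, so the neighborhood $[z,z+1)\cap Y$ contains no $x_n$. Thus $(x_n)$ does not converge in $Y$, and II wins.
\end{proof}

\section{The Cantor set dichotomy}\label{sec:criterion}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
The implication (2)$\Rightarrow$(1) holds by definition, and (1)$\Rightarrow$(3) is the contrapositive of Lemma~\ref{lem:fixed}. The last assertion follows from (3)$\Rightarrow$(1) and the observation on first countable spaces that precedes the theorem. It remains to prove (3)$\Rightarrow$(2).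

Let $\sigma$ be a winning strategy for II on $(X,\mathfrak U)$. We restrict I to moves that are small with respect to $d$, so that each play singles out one target point, and ask how the target depends on the play. Either it is frozen from some finite stage on, and $\sigma$ yields a strategy in the local game at that point, or it can always be split, and the targets contain a Cantor set.

A \emph{position} is a finite sequence $p=(U_0,\dots,U_n)$ of symmetric members of $\mathfrak U$ with $U_0\supseteq\dots\supseteq U_n$ and $U_i\subseteq D_{2^{-i}}$ for $i\le n$; its \emph{length} is $n+1$. A \emph{run} is an infinite sequence $r=(U_i)_{i<\omega}$ all of whose finite initial segments are positions. Every position extends to a run, because $U_n\cap D_{2^{-(n+1)}}$ is again a symmetric member of $\mathfrak U$. Given a run $r$, let $x_i=\sigma(U_0,\dots,U_i)$. Since $\sigma$ is winning, $(x_i)$ does not converge in $X$ and there is $z\in\bigcap_iU_i[x_i]$. Then $d(x_i,z)<2^{-i}$ for all $i$, so $z$ is unique; call it the \emph{target} $z(r)$. If two runs $r,r'$ have the same first $m+1$ moves, they produce the same $x_m$, and therefore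
\begin{equation}\label{eq:close}
d(z(r),z(r'))\le d(z(r),x_m)+d(x_m,z(r'))<2\cdot2^{-m}.
\end{equation}

\emph{Case 1: there is a position $p=(U_0,\dots,U_n)$ such that all runs extending $p$ have the same target $z$.} We define a strategy for II in $G(X,z)$ by simulating the proximal game from $p$ on. When I plays $O_m$, put $i=n+1+m$, choose a symmetric $U_i\in\mathfrak U$ with $U_i\subseteq U_{i-1}\cap D_{2^{-i}}$ and $U_i[z]\subseteq O_m$, and let II play $w_m=x_i=\sigma(U_0,\dots,U_i)$. The position $(U_0,\dots,U_i)$ extends to a run, which extends $p$ and so has target $z$; hence $z\in U_i[w_m]$. By symmetry $w_m\in U_i[z]\subseteq O_m$, so the move is legal. The simulated moves form a run, so $(x_i)$ does not converge in $X$, and its tail $(w_m)$ does not converge to $z$. Thus II has a winning strategy in $G(X,z)$, contrary to (3).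

\emph{Case 2: every position is extended by two runs with different targets.} We define positions $p_s$ for $s\in2^{<\omega}$. Let $p_\emptyset$ be any position. Given $p_s$, take runs $r^0,r^1$ extending $p_s$ with targets $z^0\ne z^1$, pick $m$ larger than the length of $p_s$ with $4\cdot2^{-m}<d(z^0,z^1)$, and let $p_{s^\frown i}$ consist of the first $m+1$ moves of $r^i$ for $i=0,1$. If a run $r$ extends $p_{s^\frown0}$ and a run $r'$ extends $p_{s^\frown1}$, then \eqref{eq:close} gives
\[
d(z(r),z(r'))\ge d(z^0,z^1)-d(z(r),z^0)-d(z(r'),z^1)>d(z^0,z^1)-4\cdot2^{-m}>0 .
\]
Lengths increase strictly along the tree, so $p_s$ has length at least $|s|+1$. For $f\in2^\omega$ the positions $p_{f\restriction k}$ therefore form a run $r_f$; put $g(f)=z(r_f)$. If $f\ne f'$ and $s$ is their longest common initial segment, then one of $r_f,r_{f'}$ extends $p_{s^\frown0}$ and the other extends $p_{s^\frown1}$, so $g(f)\ne g(f')$. If $f\restriction k=f'\restriction k$, then $r_f$ and $r_{f'}$ share their first $k+1$ moves, so $d(g(f),g(f'))<2\cdot2^{-k}$ by \eqref{eq:close}. Hence $g$ is a continuous injection of the compact space $2^\omega$ into $(X,d)$, and so an embedding. This contradicts the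 hypothesis on $(X,d)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:sorg}]
If $Y$ contains a Euclidean copy of $2^\omega$, it is not semi-proximal by Lemma~\ref{lem:moving}. Suppose it contains none. The Sorgenfrey topology on $Y$ is first countable, finer than the Euclidean topology, and has a base of clopen sets, so it is Tychonoff. Theorem~\ref{thm:criterion} applies with the Euclidean metric.
\end{proof}

\begin{remark}\label{rem:Deps}
The assumption $D_\varepsilon\in\mathfrak U$ gave the uniqueness of targets and \eqref{eq:close}; without it (2) can fail while (1) and (3) hold. Let $X$ be an uncountable discrete space with the discrete metric, and let $\mathfrak U$ be generated by the sets $E_F=\{(x,x):x\in X\}\cup(X\setminus F)^2$ for finite $F\subseteq X$. This uniformity is compatible, since $E_{\{x\}}[x]=\{x\}$. Given $U_n$, II picks a finite $F_n\supseteq F_{n-1}$ with $E_{F_n}\subseteq U_n$ and plays $x_n\notin F_n\cup\{x_{n-1}\}$. Then $U_n[x_n]\supseteq X\setminus F_n$, so the moves are legal and $\bigcap_nU_n[x_n]\supseteq X\setminus\bigcup_nF_n\ne\emptyset$, while $(x_n)$ is not eventually constant. So II wins on $(X,\mathfrak U)$, although $X$ is metrizable.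
\end{remark}

\section{What the space must do}\label{sec:P}

By Theorem~\ref{thm:criterion} it suffices to find a first countable Dowker space with a continuous injection $y$ into $\mathbb R$ whose range contains no Cantor set. The following lemma tells us how to destroy countable paracompactness.

\begin{lemma}\label{lem:levels}
Let $X$ be an uncountable space and let $X_0\subseteq X_1\subseteq\cdots$ be open sets with union $X$. Suppose that every closed subset of $X$ that is contained in some $X_n$ is countable. Then the cover $\{X_n:n<\omega\}$ has no point-finite open refinement, so $X$ is not countably paracompact, and $X\times(\omega+1)$ is not normal.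
\end{lemma}

\begin{proof}
By hypothesis $X$ is not a union $\bigcup_nD_n$ of closed sets $D_n\subseteq X_n$. We show that the failure of either conclusion produces such sets.

Let $\mathcal V$ be a point-finite open refinement of $\{X_n:n<\omega\}$, and let $D_n=X\setminus\bigcup\{W\in\mathcal V:W\not\subseteq X_n\}$. This set is closed. A point $x\in D_n$ lies in some $W\in\mathcal V$, and then $W\subseteq X_n$; so $D_n\subseteq X_n$. Every $x\in X$ lies in only finitely many members of $\mathcal V$, all of which are contained in one $X_n$, and then $x\in D_n$.

For the product, let $H=X\times\{\omega\}$ and $K=\bigcup_n(X\setminus X_n)\times\{n\}$. These sets are disjoint and $H$ is closed. So is $K$: a point $(x,n)\notin K$ with $n<\omega$ has the neighborhood $X_n\times\{n\}$ disjoint from $K$, and a point $(x,\omega)$ with $x\in X_m$ has the neighborhood $X_m\times[m,\omega]$ disjoint from $K$. Suppose $W\supseteq K$ and $W'\supseteq H$ are disjoint open sets. The set $W_j=\{x:(x,j)\in W\}$ is open and contains $X\setminus X_j$, so $D_n=X\setminus\bigcup_{n\le j<\omega}W_j$ is closed and contained in $X_n$. For each $x$ there is $n$ with $\{x\}\times[n,\omega]\subseteq W'$, and then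 $x\in D_n$.
\end{proof}

So every uncountable subset of $X_n$ should have a limit point outside $X_n$. The difficulty is to achieve this and keep the space normal. The order topology on $\omega_1$ is a model for one level. Let $X_0$ be the open set of isolated points. An infinite subset of $X_0$ contains a strictly increasing sequence, whose supremum is a limit point outside $X_0$; so closed subsets of $\omega_1$ contained in $X_0$ are finite. Normality comes from the same mechanism applied to two sets at once. If $A,B\subseteq\omega_1$ are uncountable, pick $\xi_0<\xi_1<\cdots$ alternately from $A$ and $B$; the supremum lies in $\overline A\cap\overline B$. Hence of two disjoint closed sets $H,K$ one, say $H$, lies in a clopen metrizable interval $Z=[0,\gamma]$. If $P\supseteq H$ and $Q\supseteq K\cap Z$ are disjoint open subsets of $Z$, then $P$ and $Q\cup(\omega_1\setminus Z)$ separate $H$ from $K$.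

Two things have to change. First, $\omega_1$ is countably compact, so an increasing open cover $(X_n)$ has $X_n=\omega_1$ for some $n$. We shall refine the topology: a limit ordinal $\alpha$ becomes the limit of one prescribed ladder $L_\alpha$, and it is assigned a finite level $\lambda(\alpha)$. Second, a space with a continuous injection $y$ into $\mathbb R$ and uncountably many points has disjoint uncountable closed sets: take preimages of disjoint closed intervals around two condensation points of the range. So we can ask that $\overline A\cap\overline B\ne\emptyset$ only when the images of $A$ and $B$ are entangled in $\mathbb R$; when they are not, open subsets of $\mathbb R$ should separate $A$ from $B$ up to a countable set. The right notion of entanglement is the following. A \emph{rational interval} is a nonempty open interval with rational endpoints.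

\begin{definition}
Let $y:\omega_1\to\mathbb R$, written $\alpha\mapsto y_\alpha$. A set $A\subseteq\omega_1$ is \emph{thick on} an open set $I\subseteq\mathbb R$ if $\{\xi\in A:y_\xi\in G\}$ is uncountable for every nonempty open $G\subseteq I$.
\end{definition}

\begin{definition}
\emph{Principle} (P) asserts that there are functions $y:\omega_1\to\mathbb R$ and $\lambda:\omega_1\to\omega$, a set $\Lambda$ of countable limit ordinals, and sets $L_\alpha$ for $\alpha\in\Lambda$ with the following properties, where $X_n=\{\xi<\omega_1:\lambda(\xi)\le n\}$.
\begin{itemize}
\item[(P1)] $y$ is injective, and $\{\alpha:y_\alpha\in F\}$ is countable for every nowhere dense $F\subseteq\mathbb R$.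
\item[(P2)] For $\alpha\in\Lambda$, $L_\alpha=\{\xi_0<\xi_1<\cdots\}$ is a cofinal subset of $\alpha$ of order type $\omega$, $L_\alpha\subseteq X_{\lambda(\alpha)}$, and $y_{\xi_j}\to y_\alpha$.
\item[(P3)] If $n<\omega$ and $A,B\subseteq X_n$ are both thick on a nonempty open interval $I$, then there is $\alpha\in\Lambda$ with $\lambda(\alpha)=n+1$ such that $L_\alpha\cap A$ and $L_\alpha\cap B$ are infinite.
\end{itemize}
\end{definition}

Condition (P2) will make $y$ continuous and the sets $X_n$ open, and (P3) supplies the common limit points on the next level. Condition (P1) excludes Cantor sets from the range of $y$, and it also connects (P3) with arbitrary uncountable sets, through the next lemma. For $A\subseteq\omega_1$ let $U(A)$ be the union of all open intervals on which $A$ is thick. Then $A\subseteq A'$ implies $U(A)\subseteq U(A')$.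

\begin{lemma}\label{lem:thick}
Assume \emph{(P1)} and let $A\subseteq\omega_1$. Then $A$ is thick on $U(A)$, and $\{\xi\in A:y_\xi\notin U(A)\}$ is countable. In particular, $U(A)\ne\emptyset$ if $A$ is uncountable.
\end{lemma}

\begin{proof}
A nonempty open $G\subseteq U(A)$ meets an open interval $I$ on which $A$ is thick, and $\{\xi\in A:y_\xi\in G\cap I\}$ is uncountable. For the second claim let $W$ be the union of all rational intervals $J$ such that $\{\xi\in A:y_\xi\in J\}$ is countable; then $\{\xi\in A:y_\xi\in W\}$ is countable. The set $F=\mathbb R\setminus(W\cup U(A))$ is closed. If it contained a nonempty open interval $I$, then every nonempty open $G\subseteq I$ would contain a rational interval disjoint from $W$, so $A$ would be thick on $I$ and $I\subseteq U(A)$, which is absurd. Thus $F$ is nowhere dense, $\{\xi:y_\xi\in F\}$ is countable by (P1), and $\mathbb R\setminus U(A)\subseteq W\cup F$.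
\end{proof}

Theorem~\ref{thm:dowker} is the conjunction of Proposition~\ref{prop:space}, which builds the space from (P), with Propositions~\ref{prop:diamond} and~\ref{prop:cohen}, which establish (P) under each of the two hypotheses.

\section{The Dowker space}\label{sec:space}

Throughout this section we fix $y,\lambda,\Lambda,(L_\alpha)$ as in (P) and let $X=\omega_1$ as a set. Intervals such as $[0,\gamma]$ and $(\beta,\gamma]$ are intervals of ordinals.

\subsection{The topology}

A neighborhood of $\alpha\in\Lambda$ must contain a tail of the ladder $L_\alpha$ and, being open, a neighborhood $N_j$ of each rung $\xi_j$ in the tail. We choose the $N_j$ once, compact and small enough in three respects: in the order, in level, and in the $y$-coordinate. Since they refer to the topology below $\alpha$, the definition is by recursion. At the first steps it looks as follows. The finite ordinals are isolated. If $\omega\in\Lambda$, we may take $N_j=\{\xi_j\}$, and the basic neighborhoods $\{\omega\}\cup\{\xi_j:j\ge i\}$ of $\omega$ are convergent sequences; the other finite ordinals form a closed discrete set. If $\omega$ is a rung of a later ladder, the corresponding $N_j$ can be one of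 these convergent sequences.

\begin{lemma}\label{lem:top}
There is a topology $\tau$ on $X$ with the following properties.
\begin{itemize}
\item[(T1)] $\tau$ is Hausdorff, and every point has a countable neighborhood base of compact open sets.
\item[(T2)] $[0,\gamma]$ is clopen for every $\gamma\in X$.
\item[(T3)] $y$ is continuous and every $X_n$ is open.
\item[(T4)] For $\alpha\in\Lambda$, every neighborhood of $\alpha$ contains all but finitely many elements of $L_\alpha$.
\end{itemize}
\end{lemma}

\begin{proof}
By recursion on $\alpha\le\omega_1$ we define topologies $\tau_\alpha$ on $\alpha$ that satisfy (T1)--(T4) with $X$, $y$, $X_n$, $\Lambda$ replaced by their restrictions to $\alpha$, and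
\begin{itemize}
\item[(T0)] $\tau_\beta=\{W\in\tau_\alpha:W\subseteq\beta\}$ for $\beta<\alpha$.
\end{itemize}
Condition (T0) says that $(\beta,\tau_\beta)$ is an open subspace of $(\alpha,\tau_\alpha)$. We then put $\tau=\tau_{\omega_1}$.

\emph{Limit $\alpha$.} Let $\tau_\alpha$ be the family of $W\subseteq\alpha$ with $W\cap\beta\in\tau_\beta$ for all $\beta<\alpha$. For (T0), let $\beta<\alpha$. If $W\in\tau_\alpha$ and $W\subseteq\beta$, then $W=W\cap\beta\in\tau_\beta$. Conversely, let $W\in\tau_\beta$ and $\gamma<\alpha$; if $\gamma\le\beta$, then $\gamma\in\tau_\beta$ and $W\cap\gamma\in\tau_\gamma$, and if $\gamma>\beta$, then $W\cap\gamma=W\in\tau_\gamma$, both times by (T0) below $\alpha$. So $\alpha$ is the union of the increasing chain of open subspaces $(\beta,\tau_\beta)$. Any two points lie in one of them, which gives (T1) and (T4). The sets $[0,\gamma]$, $\alpha\setminus[0,\gamma]$, $X_n\cap\alpha$ and $y^{-1}(G)\cap\alpha$ for open $G\subseteq\mathbb R$ meet each $\beta<\alpha$ in a member of $\tau_\beta$, which gives (T2) and (T3).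

\emph{From $\alpha$ to $\alpha+1$, $\alpha\notin\Lambda$.} Let $\tau_{\alpha+1}$ be the family of $W\subseteq\alpha+1$ with $W\cap\alpha\in\tau_\alpha$. This is the topological sum of $(\alpha,\tau_\alpha)$ and the isolated point $\alpha$, and (T0)--(T4) are preserved.

\emph{From $\alpha$ to $\alpha+1$, $\alpha\in\Lambda$.} Write $L_\alpha=\{\xi_0<\xi_1<\cdots\}$, and let $I_0=[0,\xi_0]$ and $I_j=(\xi_{j-1},\xi_j]$ for $j\ge1$. By (T2) and (T3) for $\tau_\alpha$, the set
\[
I_j\cap X_{\lambda(\xi_j)}\cap\{\eta<\alpha:|y_\eta-y_{\xi_j}|<2^{-j}\}
\]
is an open neighborhood of $\xi_j$, and by (T1) it contains a compact open $N_j\ni\xi_j$. Put $O_i=\{\alpha\}\cup\bigcup_{j\ge i}N_j$. Let $\tau_{\alpha+1}$ be the family of $W\subseteq\alpha+1$ such that $W\cap\alpha\in\tau_\alpha$ and, if $\alpha\in W$, then $O_i\subseteq W$ for some $i$. As the $O_i$ decrease, this family is closed under finite intersections, and it is closed under unions. Its members contained in $\alpha$ are exactly the members of $\tau_\alpha$, which gives (T0). The sets $O_i$ are open and form a base at $\alpha$, and $\xi_j\in O_i$ for $j\ge i$, which gives (T4).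

Each $O_i$ is compact: in an open cover of $O_i$, a member that contains $\alpha$ contains all but finitely many of the compact sets $N_j$. Let $\gamma<\alpha$. Since $L_\alpha$ is cofinal, there is $i\ge1$ with $\xi_{i-1}\ge\gamma$, and then $O_i\cap[0,\gamma]=\emptyset$. As $[0,\gamma]$ is open, this separates $\gamma$ from $\alpha$, which completes (T1). It also shows that $(\gamma,\alpha]$ is open, because $(\gamma,\alpha)\in\tau_\alpha$ and $O_i\subseteq(\gamma,\alpha]$; this gives (T2). For (T3), (P2) enters. If $\eta\in N_j$, then $|y_\eta-y_\alpha|<2^{-j}+|y_{\xi_j}-y_\alpha|$, and the right side tends to $0$; so $y$ is continuous at $\alpha$. If $\alpha\in X_n$, then $N_j\subseteq X_{\lambda(\xi_j)}\subseteq X_{\lambda(\alpha)}\subseteq X_n$ for all $j$, so $O_0\subseteq X_n$.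
\end{proof}

From now on $X$ carries the topology $\tau$. Compact subsets of a Hausdorff space are closed, so by (T1) $X$ is locally compact, first countable and zero-dimensional, hence Tychonoff. By (T2) it is locally countable. Each $[0,\gamma]$ is countable and first countable, hence second countable, and regular, so it is metrizable by Urysohn's metrization theorem.

\subsection{Normality, levels and the game}

Condition (P3) is used only through the next lemma.

\begin{lemma}\label{lem:limit}
If $A,B\subseteq X_n$ and $U(A)\cap U(B)\ne\emptyset$, then $\overline A\cap\overline B$ contains a point $\alpha$ with $\lambda(\alpha)=n+1$.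
\end{lemma}

\begin{proof}
The open set $U(A)\cap U(B)$ contains a nonempty open interval $I$, and $A$ and $B$ are thick on $I$ by Lemma~\ref{lem:thick}. Take $\alpha$ as in (P3). By (T4) every neighborhood of $\alpha$ meets the infinite sets $L_\alpha\cap A$ and $L_\alpha\cap B$.
\end{proof}

\begin{proposition}\label{prop:space}
Assume \emph{(P)}. The space $X$ has all the properties listed in Theorem~\ref{thm:dowker}.
\end{proposition}

\begin{proof}
The size, the local properties and the continuous injection $y$ have been established.

\emph{$X$ is normal.} Let $H,K$ be disjoint closed sets. Lemma~\ref{lem:limit} applies only to sets of bounded level, so put $H_n=H\cap X_n$, $K_n=K\cap X_n$, and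
\[
U=\bigcup_nU(H_n),\qquad V=\bigcup_nU(K_n).
\]
These open subsets of $\mathbb R$ are disjoint. Indeed, if $U(H_n)\cap U(K_m)\ne\emptyset$ and $N=\max\{n,m\}$, then $U(H_N)\cap U(K_N)\ne\emptyset$ by monotonicity, and Lemma~\ref{lem:limit} gives a point of $\overline{H_N}\cap\overline{K_N}\subseteq H\cap K$.

By Lemma~\ref{lem:thick}, the set $H\setminus y^{-1}(U)\subseteq\bigcup_n\{\xi\in H_n:y_\xi\notin U(H_n)\}$ is countable, and so is $K\setminus y^{-1}(V)$ by the same argument. Choose $\gamma<\omega_1$ such that $Z=[0,\gamma]$ contains both sets. Since $Z$ is metrizable and open, there are disjoint open sets $P,Q\subseteq Z$ with $H\cap Z\subseteq P$ and $K\cap Z\subseteq Q$. Since $Z$ is closed, the sets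
\[
P\cup(y^{-1}(U)\setminus Z)\qquad\text{and}\qquad Q\cup(y^{-1}(V)\setminus Z)
\]
are open. They contain $H$ and $K$ respectively. They are disjoint, because their traces on $Z$ are $P$ and $Q$, and their traces on $X\setminus Z$ lie in $y^{-1}(U)$ and $y^{-1}(V)$.

\emph{$X$ is not countably paracompact and $X\times(\omega+1)$ is not normal.} The sets $X_n$ are open and increasing, with union $X$. Let $D\subseteq X_n$ be closed. If $D$ were uncountable, then $U(D)\ne\emptyset$ by Lemma~\ref{lem:thick}, and Lemma~\ref{lem:limit} with $A=B=D$ would give $\alpha\in\overline D=D\subseteq X_n$ with $\lambda(\alpha)=n+1$. So $D$ is countable, and Lemma~\ref{lem:levels} applies.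

\emph{$X$ and $X\times(\omega+1)$ are semi-proximal.} Let $Y=\{y_\alpha:\alpha<\omega_1\}$ with the Euclidean topology. Every compact $C\subseteq Y$ is countable. Indeed, if $C$ is nowhere dense in $\mathbb R$, this is (P1). Otherwise the closed set $C$ contains an interval, hence an uncountable nowhere dense set (a middle-thirds Cantor set), contrary to (P1). Consequently every compact subset of $Y\times(\omega+1)$ is countable too, since its projection to $Y$ is compact. So neither $Y$ nor $Y\times(\omega+1)$ contains a copy of $2^\omega$.

Since $y$ is injective and continuous, $d(\xi,\eta)=|y_\xi-y_\eta|$ is a metric on $X$ whose topology is coarser than $\tau$, and $(X,d)$ is isometric to $Y$. If $\rho$ is a compatible metric on $\omega+1$, then $d'((\xi,i),(\eta,j))=\max\{d(\xi,\eta),\rho(i,j)\}$ is a metric on $X\times(\omega+1)$ whose topology is coarser than the product topology and homeomorphic to $Y\times(\omega+1)$. Both $X$ and $X\times(\omega+1)$ are first countable and Tychonoff, so both are semi-proximal by Theorem~\ref{thm:criterion}.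
\end{proof}

\section{Principle (P) from $\diamondsuit$}\label{sec:diamond}

A subset of $\omega_1$ is a \emph{club} if it is unbounded and closed in the order topology, and \emph{stationary} if it meets every club. An intersection of countably many clubs is a club, and for uncountable $A\subseteq\omega_1$ the limit ordinals $\alpha$ such that $A\cap\alpha$ is cofinal in $\alpha$ form a club. The principle $\diamondsuit$ asserts that there are sets $S_\alpha\subseteq\alpha$, $\alpha<\omega_1$, such that $\{\alpha:S\cap\alpha=S_\alpha\}$ is stationary for every $S\subseteq\omega_1$. It implies CH, since every $S\subseteq\omega$ equals $S_\alpha$ for some $\alpha\ge\omega$.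

There are $2^{\aleph_1}$ pairs $(A,B)$ to be served in (P3) and only $\aleph_1$ stages in a recursion; $\diamondsuit$ lets stage $\alpha$ serve a guess of $(A\cap\alpha,B\cap\alpha)$. The second difficulty is that (P2) requires $y_\alpha$ to be a limit of earlier values, while (P1) requires it to avoid the nowhere dense sets listed so far. The two demands are compatible when the admissible values of $y_\alpha$ fill an interval, which is the reason for the thickness hypothesis in (P3).

\begin{proposition}\label{prop:diamond}
$\diamondsuit$ implies \emph{(P)}.
\end{proposition}

\begin{proof}
\emph{Guessing triples.} Fix a bijection $\pi:\omega_1\times3\to\omega_1$; the set $E$ of infinite $\alpha<\omega_1$ with $\pi[\alpha\times3]=\alpha$ is a club. For $\alpha\in E$ let $A_\alpha=\{\xi:\pi(\xi,0)\in S_\alpha\}$, $B_\alpha=\{\xi:\pi(\xi,1)\in S_\alpha\}$, and let $n_\alpha$ be the least $n<\omega$ with $\pi(n,2)\in S_\alpha$, or $0$ if there is none. For $\alpha\notin E$ let $A_\alpha=B_\alpha=\emptyset$ and $n_\alpha=0$. Given $A,B\subseteq\omega_1$ and $n<\omega$, put $S=\pi[(A\times\{0\})\cup(B\times\{1\})\cup\{(n,2)\}]$. Every $\alpha\in E$ with $S\cap\alpha=S_\alpha$ satisfies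
\begin{equation}\label{eq:guess}
(A_\alpha,B_\alpha,n_\alpha)=(A\cap\alpha,B\cap\alpha,n),
\end{equation}
so \eqref{eq:guess} holds for stationarily many $\alpha$. By CH, let $\{F_\xi:\xi<\omega_1\}$ list all closed nowhere dense subsets of $\mathbb R$.

\emph{The recursion.} Suppose $y$ and $\lambda$ are defined below $\alpha$. Let $M_\alpha=\bigcup_{\xi<\alpha}(F_\xi\cup\{y_\xi\})$. This is a countable union of nowhere dense sets, so by the Baire category theorem it contains no nonempty open set. For limit $\alpha$ let $R_\alpha$ be the set of $x\in\mathbb R$ such that, for every open $G\ni x$, both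
\[
\{\xi\in A_\alpha:\lambda(\xi)\le n_\alpha,\ y_\xi\in G\}\quad\text{and}\quad\{\xi\in B_\alpha:\lambda(\xi)\le n_\alpha,\ y_\xi\in G\}
\]
are cofinal in $\alpha$.

If $\alpha$ is a limit ordinal and $\operatorname{int}R_\alpha\ne\emptyset$, put $\alpha\in\Lambda$ and $\lambda(\alpha)=n_\alpha+1$, and pick $y_\alpha\in\operatorname{int}R_\alpha\setminus M_\alpha$. Fix a sequence $(\alpha_j)$ cofinal in $\alpha$. Since $y_\alpha\in R_\alpha$, we can choose successively $\xi_0<\xi_1<\cdots<\alpha$ with $\xi_j>\alpha_j$, $\lambda(\xi_j)\le n_\alpha$, $|y_{\xi_j}-y_\alpha|<2^{-j}$, and $\xi_j\in A_\alpha$ for even $j$, $\xi_j\in B_\alpha$ for odd $j$. Let $L_\alpha=\{\xi_j:j<\omega\}$. In all other cases put $\alpha\notin\Lambda$, $\lambda(\alpha)=0$, and pick any $y_\alpha\in\mathbb R\setminus M_\alpha$.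

\emph{Verification.} Property (P2) holds by the choice of the $\xi_j$. Since $y_\alpha\notin M_\alpha$, the map $y$ is injective; and if $F$ is nowhere dense, then $\overline F=F_\xi$ for some $\xi$, and $y_\alpha\notin F$ for $\alpha>\xi$. This is (P1). Let $n,A,B,I$ be as in (P3). For each rational interval $J\subseteq I$ the sets $\{\xi\in A:y_\xi\in J\}$ and $\{\xi\in B:y_\xi\in J\}$ are uncountable, so there is a club of limit ordinals $\alpha$ such that all these countably many sets have cofinal intersection with $\alpha$. Pick $\alpha$ in this club satisfying \eqref{eq:guess}. If $x\in I$ and $G\ni x$ is open, then $G\cap I$ contains a rational interval; as $\lambda\le n=n_\alpha$ on $A\cup B$, it follows that $x\in R_\alpha$. So $I\subseteq R_\alpha$, whence $\alpha\in\Lambda$, $\lambda(\alpha)=n+1$, and $L_\alpha$ contains infinitely many points of $A_\alpha\subseteq A$ and of $B_\alpha\subseteq B$.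
\end{proof}

\section{Principle (P) from Cohen reals}\label{sec:cohen}

For a set $S$ let $\operatorname{Fn}(S,\omega)$ be the poset of finite partial functions from $S$ to $\omega$, ordered by reverse inclusion. Adding $\kappa$ Cohen reals to a model $V$ of ZFC means passing to $V[G]$ for a filter $G$ that is $\operatorname{Fn}(\kappa\times\omega,\omega)$-generic over $V$; using $2$ in place of $\omega$ as the set of values yields the same extensions. The set $\operatorname{Fn}(S,\omega)$ is the same in $V$ and in its extensions. Besides the definability of the forcing relation and the fact that every statement true in $V[G]$ is forced by a member of $G$, we use two textbook facts.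
\begin{itemize}
\item[(F1)] (Product lemma.) If $S,T\in V$ are disjoint and $G$ is $\operatorname{Fn}(S\cup T,\omega)$-generic over $V$, then $G_S=G\cap\operatorname{Fn}(S,\omega)$ is generic over $V$, $G_T=G\cap\operatorname{Fn}(T,\omega)$ is generic over $V[G_S]$, and $V[G]=V[G_S][G_T]$.
\item[(F2)] $\operatorname{Fn}(S,\omega)$ has the countable chain condition. So it preserves cardinals, and every subset in $V[G]$ of a countable set of $V$ lies in $V[G_{S'}]$ for some $S'\subseteq S$ that belongs to $V$ and is countable in $V$.
\end{itemize}
We call $c\in\omega^\omega$ \emph{Cohen over} a model $W$ if every set $D\in W$ that is dense in $\omega^{<\omega}$ (every $t\in\omega^{<\omega}$ has an extension in $D$) contains an initial segment of $c$. A filter generic for $\operatorname{Fn}(\omega,\omega)$ over $W$ has such a $c$ as its union, since $\omega^{<\omega}$ is dense in $\operatorname{Fn}(\omega,\omega)$.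

Now nothing is guessed. Instead, the $\alpha$-th Cohen real chooses $\lambda(\alpha)$, $y_\alpha$ and $L_\alpha$ generically, and a generic ladder meets infinitely often every sufficiently spread out subset of $\alpha$ that belongs to the model generated by the first $\alpha$ Cohen reals. The difficulty is that $A\cap\alpha$ need not belong to that model. We replace it by the set $A'$ of those $\xi<\alpha$ whose membership in $A$ is already forced by the first $\alpha$ Cohen reals, and choose $\alpha$ so that $A'$ is still spread out.

\begin{proposition}\label{prop:cohen}
If $\kappa\ge\aleph_1$ Cohen reals are added to a model of ZFC, then \emph{(P)} holds in the extension.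
\end{proposition}

\begin{proof}
By (F1) with $S=(\kappa\setminus\omega_1)\times\omega$ and $T=\omega_1\times\omega$, and since $\omega_1$ is preserved, we may replace the ground model by $V[G_S]$ and assume $\kappa=\omega_1$. Let $\mathbb P=\operatorname{Fn}(\omega_1\times\omega,\omega)$ and $\mathbb P_\alpha=\operatorname{Fn}(\alpha\times\omega,\omega)$. For a $\mathbb P$-generic $G$ let $G_\alpha=G\cap\mathbb P_\alpha$ and $c_\alpha(m)=(\bigcup G)(\alpha,m)$. Split $c_\alpha$ into three parts,
\[
\lambda(\alpha)=c_\alpha(0),\qquad a_\alpha(m)=c_\alpha(2m+1),\qquad b_\alpha(m)=c_\alpha(2m+2).
\]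
By (F1), $G_\alpha$ is $\mathbb P_\alpha$-generic over $V$, $a_\alpha$ is Cohen over $V[G_\alpha]$, and $b_\alpha$ is Cohen over $V[G_\alpha][a_\alpha]$.

\emph{From sequences to reals.} In $V$ fix open intervals $J_t$, $t\in\omega^{<\omega}$, as follows. Let $J_\emptyset=\mathbb R$. Given $J_t$, take a strictly increasing sequence $(q_i)_{i\in\mathbb Z}$ of rationals in $J_t$ that tends to both ends of $J_t$ and has gaps at most $2^{-|t|}$, and let $(J_{t^\frown i})_{i<\omega}$ enumerate the intervals $(q_i,q_{i+1})$. We regard rational intervals as pairs of endpoints, so that they make sense in every extension. Since $\overline{J_{t^\frown i}}$ is a compact subset of $J_t$ of length at most $2^{-|t|}$, for $a\in\omega^\omega$ the intersection $\bigcap_mJ_{a\restriction m}$ is a single point $h(a)$. Moreover,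
\begin{equation}\label{eq:scheme}
\text{if a rational interval $J$ meets $J_t$, then $J_{t'}\subseteq J$ for some $t'\supseteq t$,}
\end{equation}
because an irrational $x\in J\cap J_t$ lies in $J_{t'}$ for extensions $t'$ of $t$ of every length.

\emph{The objects.} Put $y_\alpha=h(a_\alpha)$. In $V$ fix, for each limit $\alpha<\omega_1$, a bijection $e_\alpha:\omega\to\alpha$ and a sequence $(\alpha_j)_{j<\omega}$ cofinal in $\alpha$. We read $b_\alpha$ as a list $e_\alpha(b_\alpha(0)),e_\alpha(b_\alpha(1)),\dots$ of candidates for rungs and scan it from left to right, accepting a candidate when it is admissible. Precisely, for $b\in\omega^\omega$ or $b\in\omega^{<\omega}$ define $m_0<m_1<\cdots$ and $\xi_j=e_\alpha(b(m_j))$ recursively: $m_j$ is the least $m>m_{j-1}$ in the domain of $b$ such that $\xi=e_\alpha(b(m))$ satisfies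
\begin{equation}\label{eq:adm}
\xi>\alpha_j,\qquad\xi>\xi_{j-1},\qquad\lambda(\xi)\le\lambda(\alpha),\qquad|y_\xi-y_\alpha|<2^{-j},
\end{equation}
where the conditions involving $m_{-1}$ and $\xi_{-1}$ are omitted; if there is no such $m$, the scan stops. Let $\Lambda$ be the set of limit $\alpha$ for which the scan of $b_\alpha$ does not stop, and for $\alpha\in\Lambda$ let $L_\alpha=\{\xi_j:j<\omega\}$. Then (P2) holds by \eqref{eq:adm}.

\emph{Property \emph{(P1)}.} Let $F\subseteq\mathbb R$ be a closed nowhere dense set in $V[G]$, and let $\mathcal S_F$ be the set of rational intervals disjoint from $F$. We claim that $y_\alpha\notin F$ whenever $\mathcal S_F\in V[G_\alpha]$. Let $D$ be the set of $t$ such that $J_t$ is contained in a member of $\mathcal S_F$; then $D\in V[G_\alpha]$. It is dense: for any $t$ the nonempty open set $J_t\setminus F$ contains a member $J$ of $\mathcal S_F$, and \eqref{eq:scheme} gives $t'\supseteq t$ with $J_{t'}\subseteq J$. So $a_\alpha\restriction m\in D$ for some $m$, and $y_\alpha\in J_{a_\alpha\restriction m}$ is not in $F$. For $\xi<\alpha$ the claim applies to $F=\{y_\xi\}$, because $a_\xi\in V[G_\alpha]$; so $y$ is injective. For general $F$, (F2)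 gives $\beta<\omega_1$ with $\mathcal S_F\in V[G_\beta]$, and $y_\alpha\notin F$ for all $\alpha\ge\beta$. Applying this to closures of nowhere dense sets gives (P1).

\emph{Property \emph{(P3)}: choice of $\alpha$.} Shrinking $I$, we may assume that it is a rational interval. Let $\dot A,\dot B$ be names and let $p\in\mathbb P$ force that $\dot A,\dot B\subseteq X_n$ are thick on $I$. It suffices to find $q\le p$ that forces the conclusion of (P3): every extension of $p$ forces the same hypothesis, so such $q$ are dense below $p$, and every generic filter containing $p$ contains one of them.

Work in $V$, and let $\dot y$ be a name for $y$. Let $r\le p$, $\beta<\omega_1$, and let $J\subseteq I$ be a rational interval. Since $r$ forces that uncountably many $\xi\in\dot A$ have $\dot y_\xi\in J$, we can choose $r'\le r$ and $\xi>\beta$ with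
\begin{equation}\label{eq:wit}
r'\Vdash\xi\in\dot A\ \wedge\ \dot y_\xi\in J ;
\end{equation}
make such a choice for $\dot B$ as well. For $\gamma<\omega_1$ there are only countably many triples $(r,\beta,J)$ with $r\in\mathbb P_\gamma$ and $\beta<\gamma$, so there is a countable $\gamma^*>\gamma$ such that all the conditions chosen for these triples lie in $\mathbb P_{\gamma^*}$ and all the chosen ordinals are below $\gamma^*$. Take $\gamma_0$ with $p\in\mathbb P_{\gamma_0}$, let $\gamma_{i+1}=\gamma_i^*$ and $\alpha=\sup_i\gamma_i$. Then $\alpha$ is a limit ordinal, $\mathbb P_\alpha=\bigcup_i\mathbb P_{\gamma_i}$, and for all $\beta<\alpha$ and rational $J\subseteq I$ the set of $r'\in\mathbb P_\alpha$ that satisfy \eqref{eq:wit} for some $\xi$ with $\beta<\xi<\alpha$ is dense below $p$ in $\mathbb P_\alpha$. The same holds for $\dot B$.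

By \eqref{eq:scheme} pick $t_0$ with $J_{t_0}\subseteq I$. As $p\in\mathbb P_\alpha$ says nothing about $c_\alpha$, the set
\[
q=p\cup\{((\alpha,0),n+1)\}\cup\{((\alpha,2m+1),t_0(m)):m<|t_0|\}
\]
is a condition, and it forces $\lambda(\alpha)=n+1$ and $y_\alpha\in I$.

\emph{Property \emph{(P3)}: the ladder at $\alpha$.} Let $G\ni q$ be generic, and let $A,B$ be the values of $\dot A,\dot B$. Put
\[
A'=\{\xi<\alpha:r\Vdash\xi\in\dot A\text{ for some }r\in G_\alpha\},
\]
where $\Vdash$ is the forcing relation of $\mathbb P$ over $V$, and define $B'$ from $\dot B$ in the same way. Then $A',B'\in V[G_\alpha]$, $A'\subseteq A$ and $B'\subseteq B$; in particular $\lambda\le n<\lambda(\alpha)$ on $A'\cup B'$. Since $G_\alpha$ is $\mathbb P_\alpha$-generic and contains $p$, it meets the dense sets found above. Hence for all $\beta<\alpha$ and rational $J\subseteq I$ there are $\xi\in A'$ and $\xi'\in B'$ above $\beta$ with $y_\xi,y_{\xi'}\in J$.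

The model $W=V[G_\alpha][a_\alpha]$ contains $A'$, $B'$ and the restrictions of $y$ and $\lambda$ to $\alpha+1$, so the scan of each $t\in\omega^{<\omega}$ can be carried out in $W$. For $N<\omega$ let $D_N\in W$ be the set of $t$ whose scan accepts at least $N$ elements of $A'$ and at least $N$ elements of $B'$. To see that $D_N$ is dense, let the scan of $t$ accept exactly $\xi_0,\dots,\xi_{i-1}$. Since $y_\alpha\in I$, there is a rational interval $J\subseteq I\cap(y_\alpha-2^{-i},y_\alpha+2^{-i})$, and so there is $\xi\in A'$ above $\alpha_i$ and $\xi_{i-1}$ with $y_\xi\in J$. This $\xi$ satisfies \eqref{eq:adm} for $j=i$. No $m<|t|$ with $m>m_{i-1}$ was admissible, so the scan of $t^\frown e_\alpha^{-1}(\xi)$ has $m_i=|t|$ and $\xi_i=\xi\in A'$. The same step can be made with $B'$, and $2N$ alternating steps lead into $D_N$.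

As $b_\alpha$ is Cohen over $W$, it has an initial segment in each $D_N$, and the scan of $b_\alpha$ begins with the scan of that segment. So the scan of $b_\alpha$ does not stop, that is, $\alpha\in\Lambda$, and $L_\alpha$ contains infinitely many elements of $A'\subseteq A$ and of $B'\subseteq B$. Thus $q$ forces the conclusion of (P3).
\end{proof}

\begin{thebibliography}{9}

\bibitem{AS}
Khulod Almontashery and Paul Szeptycki, \emph{Semi-proximal spaces and normality}, arXiv:2311.00539 (2023).

\end{thebibliography}
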